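\title{Positive semi-definite Hankel tensors that are not sums of squares}

\begin{abstract}
A symmetric tensor of even order is positive semi-definite if its associated form is nonnegative, and it is an SOS tensor if that form is a sum of squares of polynomials. We show that a positive semi-definite Hankel tensor need not be an SOS tensor. An example of order $4$ and dimension $4$ with an integer generating vector is given; it lies in a one-parameter family for which we determine both properties exactly. We then show that every positive semi-definite Hankel tensor of order $m$ and dimension $n$ is an SOS tensor if and only if $m=2$, $n=2$ or $(m,n)=(4,3)$, which are Hilbert's three cases, and that in all other cases the positive definite non-SOS Hankel tensors form a nonempty open set.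
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m,n\ge2$ be integers and let $\mathrm{S}_{m,n}$ be the space of real symmetric tensors $\mathcal{A}=(a_{i_1\cdots i_m})$ of order $m$ and dimension $n$, the indices running over $\{1,\dots,n\}$. A tensor $\mathcal{A}\in \mathrm{S}_{m,n}$ determines the form (homogeneous polynomial) of degree $m$
\[
\mathcal{A}\mathbf{x}^{\otimes m}=\sum_{i_1,\dots,i_m=1}^n a_{i_1\cdots i_m}x_{i_1}\cdots x_{i_m},\qquad \mathbf{x}\in\mathbb{R}^n .
\]
Let $m$ be even. A form $f$ of degree $m$ is \emph{positive semi-definite} (PSD) if $f(\mathbf{x})\ge0$ for all $\mathbf{x}\in\mathbb{R}^n$, \emph{positive definite} (PD) if $f(\mathbf{x})>0$ for all $\mathbf{x}\ne0$, and \emph{SOS} if it is a finite sum of squares of real polynomials. A tensor is PSD, PD or SOS if its form is. An SOS representation makes nonnegativity evident, so every SOS tensor is PSD.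

The tensor $\mathcal{A}$ is a \emph{Hankel tensor} if its entries depend only on the sum of the indices, that is, if there is a \emph{generating vector} $\mathbf{v}=(v_0,v_1,\dots,v_{(n-1)m})$ with
\[
a_{i_1\cdots i_m}=v_{i_1+\cdots+i_m-m}\qquad\text{for all } i_1,\dots,i_m .
\]
The Hankel tensors form a linear space, identified with $\mathbb{R}^{(n-1)m+1}$ through $\mathbf{v}$. We call the form of a Hankel tensor a \emph{Hankel form}. Li, Qi and Xu \cite[Question~3]{LQX} ask:

\begin{quote}
\emph{Are there an even $m$, an $n$, and a Hankel tensor in $\mathrm{S}_{m,n}$ that is PSD but not SOS?}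
\end{quote}

A Hankel form is governed by a functional on polynomials in one variable. Let $L$ be the linear functional on real polynomials of degree at most $(n-1)m$ with $L(t^k)=v_k$. Expanding the $m$th power gives
\begin{equation}\label{eq:hankel}
\mathcal{A}\mathbf{x}^{\otimes m}=L\big(p_{\mathbf{x}}^{\,m}\big),\qquad p_{\mathbf{x}}(t)=x_1+x_2t+\dots+x_nt^{n-1}.
\end{equation}
So $\mathcal{A}$ is PSD exactly when $L$ is nonnegative on the $m$th powers of polynomials of degree at most $n-1$.

There are reasons to expect the answer no. The obvious way to make $L$ nonnegative on $m$th powers is to make it nonnegative on all squares $q^2$ with $\deg q\le N:=(n-1)m/2$, for instance by integrating against a nonnegative measure. This produces only SOS tensors: the matrix $(v_{k+l})_{0\le k,l\le N}$ is then positive semi-definite, and if $p_{\mathbf{x}}^{\,m/2}=\sum_{k}\phi_k(\mathbf{x})t^k$, then $\mathcal{A}\mathbf{x}^{\otimes m}=\sum_{k,l}v_{k+l}\phi_k\phi_l$ becomes a sum of squares once the matrix is diagonalized. Moreover, Hankel tensors fill a thin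 subspace: for $m=n=4$ it has dimension $13$ inside a space of dimension $35$. Finally, in the simplest cases there is no counterexample even among all forms.

\begin{theorem}[Hilbert \cite{Hilbert}]\label{thm:hilbert}
Every PSD form of even degree $m$ in $n$ variables is SOS if $m=2$, or $n=2$, or $(m,n)=(4,3)$.
\end{theorem}

On the other hand, a PSD Hankel tensor need not come from a functional that is nonnegative on squares. For $m=4$, $n=2$ and $\mathbf{v}=(1,0,-\frac13,0,1)$ the form is $(x_1^2-x_2^2)^2$, while $L(t^2)<0$. The question concerns the Hankel tensors of this kind, and the answer is yes.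

\begin{theorem}\label{thm:example}
The Hankel tensor with $m=4$, $n=4$ and
\[
\mathbf{v}=(744,0,29,0,38,0,15,0,4,0,97,0,642)
\]
is positive definite, hence PSD, but is not an SOS tensor.
\end{theorem}

This tensor belongs to a line of Hankel tensors along which both properties can be decided.

\begin{theorem}\label{thm:family}
For $\gamma\in\mathbb{R}$ let $\mathcal{A}_\gamma\in\mathrm{S}_{4,4}$ be the Hankel tensor with
\[
1024\,\mathbf{v}=(231+3\gamma,\,0,\,21-2\gamma,\,0,\,7+\gamma,\,0,\,5,\,0,\,7-\gamma,\,0,\,21+2\gamma,\,0,\,231-3\gamma).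
\]
Then $\mathcal{A}_\gamma$ is SOS if and only if $|\gamma|\le4\sqrt2$. It is PSD if and only if
\[
|\gamma|\le\gamma^*:=\frac14\min_{\rho>0}\Big(6\rho^3-8\rho^2+24\rho+\frac6\rho\Big).
\]
Moreover $\gamma^*>\frac{17}3>4\sqrt2$.
\end{theorem}

In general, the Hankel structure adds nothing to Hilbert's list.

\begin{theorem}\label{thm:class}
Let $m$ be even and $m,n\ge2$. Every PSD Hankel tensor in $\mathrm{S}_{m,n}$ is SOS if and only if $m=2$, or $n=2$, or $(m,n)=(4,3)$. In all other cases the PD non-SOS Hankel tensors form a nonempty open subset of the space of Hankel tensors.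
\end{theorem}

Theorems~\ref{thm:example} and~\ref{thm:family} are proved in Section~\ref{sec:quartic}, where a symmetry of order ten reduces both questions to a few $2\times2$ computations. For Theorem~\ref{thm:class} we show in Section~\ref{sec:raise} that an example can be passed from dimension $n$ to dimension $n+1$, and we construct in Section~\ref{sec:ternary} examples with $n=3$ for every even $m\ge6$.

\section{Open and closed conditions on forms}\label{sec:prelim}

Let $m$ be even. If a form of degree $m$ is a sum of squares $\sum_l q_l^2$, then every $q_l$ is a form of degree $m/2$: the squares of the homogeneous parts of highest degree cannot cancel, nor can those of lowest degree, so both degrees equal $m/2$. The properties PSD, PD and SOS are preserved by invertible linear changes of variables and by positive scaling. If a form $f(\mathbf{x},y)$ is SOS, then so is $f(\mathbf{x},0)$.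

\begin{lemma}\label{lem:open}
In the space of forms of even degree $m$ in $n$ variables, the PD forms are an open set and the SOS forms are a closed set. Hence the PD non-SOS Hankel tensors are an open subset of the space of Hankel tensors in $\mathrm{S}_{m,n}$.
\end{lemma}

\begin{proof}
A form is PD if and only if its minimum on the unit sphere $S$ is positive, and this minimum depends continuously on the coefficients. Let $\psi(\mathbf{x})$ be the column vector of all monomials of degree $m/2$. A form $f$ is SOS if and only if $f=\psi^\top Q\psi$ for some positive semi-definite matrix $Q$. Let $f_k=\psi^\top Q_k\psi\to f$ with $Q_k$ positive semi-definite. The matrix $M=\int_S\psi\psi^\top$ is positive definite because the monomials are linearly independent on $S$; if $\lambda>0$ is its least eigenvalue, then $\lambda\operatorname{tr}Q_k\le\operatorname{tr}(Q_kM)=\int_Sf_k$, which is bounded. So a subsequence of $(Q_k)$ converges to a positive semi-definite $Q$, and $f=\psi^\top Q\psi$. The last claim follows because the map from $\mathbf{v}$ to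 the Hankel form is linear.
\end{proof}

\section{A family of quartic Hankel forms in four variables}\label{sec:quartic}

\subsection{A trigonometric model}

For $m=n=4$ the functional $L$ acts on fourth powers of cubics. In the coordinates $x_1,\dots,x_4$ the form of $\mathcal{A}_\gamma$ shows no useful structure. To find some, we homogenize: write $c=\cos\varphi$, $s=\sin\varphi$, replace $t^k$ by $c^{12-k}s^k$, and let $L$ be integration over the circle against a weight. Rotations of the circle act linearly on cubic forms in $(c,s)$, so a symmetry of the weight becomes a linear symmetry of the Hankel form. We take the weight $1+\gamma\cos10\varphi$ and put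
\[
p(\varphi)=\sum_{j=1}^4x_j\,c^{4-j}s^{j-1},\qquad f(\mathbf{x})=\frac1{2\pi}\int_0^{2\pi}p(\varphi)^4\,(1+\gamma\cos10\varphi)\,d\varphi .
\]
For $|\gamma|\le1$ the weight is nonnegative and $f$ is SOS by the argument in Section~\ref{sec:intro}; the interesting range is where the weight changes sign.

\begin{lemma}\label{lem:moments}
The form $f$ is the Hankel form of $\mathcal{A}_\gamma$. For $\gamma=\frac{17}3$, the form $3072f$ is the Hankel form of Theorem~\ref{thm:example}.
\end{lemma}

\begin{proof}
The product $x_{j_1}x_{j_2}x_{j_3}x_{j_4}$ occurs in $p^4$ with the factor $c^{12-k}s^k$, $k=j_1+\dots+j_4-4$. So $f$ is the Hankel form with $v_k=\frac1{2\pi}\int_0^{2\pi}c^{12-k}s^k(1+\gamma\cos10\varphi)\,d\varphi$. For odd $k$ the integrand is an odd function of $\varphi$, and $v_k=0$.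

Let $k$ be even. For the constant part of the weight we use
\[
\frac1{2\pi}\int_0^{2\pi}c^{2a}s^{2b}\,d\varphi=\frac{(2a-1)!!\,(2b-1)!!}{2^{a+b}(a+b)!},\qquad(-1)!!=1,
\]
which follows by computing the expectation of $X^{2a}Y^{2b}$ for independent standard Gaussians once as a product and once in polar coordinates, where the squared radius has $(a+b)$th moment $2^{a+b}(a+b)!$. For $a+b=6$ the denominator is $46080=45\cdot1024$, and the numerators for $b=0,1,2,3$ are $10395,\,945,\,315,\,225$, that is, $45$ times $231,\,21,\,7,\,5$. By the symmetry in $a$ and $b$ we obtain $\frac1{1024}(231,21,7,5,7,21,231)$ for $k=0,2,\dots,12$.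

For the part with $\cos10\varphi$ put $\xi=e^{\mathrm{i}\varphi}$, so that
\[
c^{12-k}s^k=2^{-12}\,\mathrm{i}^{-k}(\xi+\xi^{-1})^{12-k}(\xi-\xi^{-1})^k .
\]
A term $\xi^{10}$ arises by taking $\xi^{-1}$ from exactly one of the twelve factors, with sign $+$ in $12-k$ ways and sign $-$ in $k$ ways; its coefficient is $2^{-12}(-1)^{k/2}(12-2k)$. For even $k$ the product is unchanged under $\xi\mapsto\xi^{-1}$, so $\xi^{-10}$ has the same coefficient. The mean of $c^{12-k}s^k\cos10\varphi$ is the average of these two coefficients, which is $\frac1{1024}(3,-2,1,0,-1,2,-3)$ for $k=0,2,\dots,12$. Adding the two parts gives the vector of Theorem~\ref{thm:family}. For $\gamma=\frac{17}3$ the even entries of $3072\,\mathbf{v}$ are $693+51$, $63-34$, $21+17$, $15$, $21-17$, $63+34$, $693-51$.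
\end{proof}

\subsection{Complex coordinates}

The rotations are diagonalized by the Fourier coefficients of $p$. Write $p(\varphi)=2\operatorname{Re}(u\xi+w\xi^3)$ with $u=u_1+\mathrm{i}u_2$ and $w=w_1+\mathrm{i}w_2$. From
\[
\cos\varphi=c^3+cs^2,\quad \sin\varphi=c^2s+s^3,\quad\cos3\varphi=c^3-3cs^2,\quad\sin3\varphi=3c^2s-s^3
\]
we read off
\[
x_1=2(u_1+w_1),\quad x_3=2(u_1-3w_1),\quad x_2=-2(u_2+3w_2),\quad x_4=-2(u_2-w_2),
\]
an invertible linear change of the four real variables.

\begin{lemma}\label{lem:complex}
With $\kappa=4\gamma$, the form $f$ equals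
\begin{equation}\label{eq:fkappa}
f_\kappa=6|u|^4+24|u|^2|w|^2+6|w|^4+8\operatorname{Re}(u^3\bar w)+\kappa\operatorname{Re}(uw^3).
\end{equation}
The forms $f_\kappa$ and $f_{-\kappa}$ differ by an invertible linear change of variables.
\end{lemma}

\begin{proof}
Expand the fourth power of $p=u\xi+\bar u\xi^{-1}+w\xi^3+\bar w\xi^{-3}$. The monomial $u^a\bar u^bw^{a'}\bar w^{b'}$, $a+b+a'+b'=4$, comes with the multinomial coefficient $\frac{4!}{a!\,b!\,a'!\,b'!}$ and with $\xi$ to the power $a-b+3(a'-b')$. This exponent is $0$ in five cases: $a'=b'$ and $a=b$ gives $6|u|^4$, $24|u|^2|w|^2$, $6|w|^4$; and $a'-b'=\mp1$, $a-b=\pm3$ gives $4u^3\bar w$, $4\bar u^3w$. The exponent is $10$ only for $a'=3$, $a=1$, giving $4uw^3$, and $-10$ only for the conjugate monomial. The mean of $p^4$ is the sum of the first five terms, and the mean of $p^4\cos10\varphi$ is $\frac12(4uw^3+4\bar u\bar w^3)=4\operatorname{Re}(uw^3)$. The substitution $u\mapsto e^{\mathrm{i}\pi/10}u$, $w\mapsto e^{3\mathrm{i}\pi/10}w$ fixes $|u|$, $|w|$ and $u^3\bar w$ and changes the sign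 of $uw^3$.
\end{proof}

The frequency $10$ has contributed a single new monomial. From now on $\kappa\ge0$.

\subsection{The threshold for positivity}

The arguments of $u$ and $w$ enter \eqref{eq:fkappa} only through two terms. With $\rho=|u|$ and $R=|w|$,
\[
f_\kappa\ge P_\kappa(\rho,R):=6\rho^4-8\rho^3R+24\rho^2R^2-\kappa\rho R^3+6R^4 .
\]
Both terms can take their worst values at once: for $u=\rho e^{2\pi\mathrm{i}/5}$ and $w=Re^{\pi\mathrm{i}/5}$ the arguments of $u^3\bar w$ and $uw^3$ are $\frac{6\pi}5-\frac\pi5=\pi$ and $\frac{2\pi}5+\frac{3\pi}5=\pi$, and equality holds. Hence $f_\kappa$ is PSD if and only if $P_\kappa\ge0$ for $\rho,R\ge0$. This is automatic if $\rho=0$ or $R=0$. Otherwise homogeneity lets us take $R=1$, and division by $\rho$ turns the condition into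
\[
\kappa\le h(\rho):=6\rho^3-8\rho^2+24\rho+\frac6\rho\qquad\text{for all }\rho>0 .
\]
The function $h$ tends to $+\infty$ at both ends of $(0,\infty)$, so its minimum $4\gamma^*$ exists, and $\mathcal{A}_\gamma$ is PSD if and only if $|\gamma|\le\gamma^*$.

Now let $\kappa=\frac{68}3$, that is, $\gamma=\frac{17}3$. In
\[
\tfrac32P_{68/3}=9\rho^4-12\rho^3R+36\rho^2R^2-34\rho R^3+9R^4
\]
we complete the square on the first two terms with $3\rho^2-2\rho R+\tau R^2$. The remainder is $R^2\big((32-6\tau)\rho^2-(34-4\tau)\rho R+(9-\tau^2)R^2\big)$, and $\tau=\frac15$ gives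
\[
\tfrac32P_{68/3}=\big(3\rho^2-2\rho R+\tfrac15R^2\big)^2+R^2\Big(\tfrac{154}5\rho^2-\tfrac{166}5\rho R+\tfrac{224}{25}R^2\Big).
\]
The last quadratic form has discriminant $\frac{27556}{25}-\frac{137984}{125}=-\frac{204}{125}<0$ and is therefore positive definite. So $P_{68/3}>0$ if $R\neq0$, and for $R=0$ the square equals $9\rho^4$. Thus $f_{68/3}$ is PD. Also $h(\rho)>\frac{68}3$ for every $\rho>0$, in particular at the minimum point, so $\gamma^*>\frac{17}3$. Finally $\frac{17}3>4\sqrt2$ because $289>288$. There is little room to spare: $h(\frac12)=\frac{91}4$ shows that $\gamma^*\le\frac{91}{16}$.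

\subsection{Sums of squares for $\kappa\le16\sqrt2$}

Each indefinite term of \eqref{eq:fkappa} is a cross term of two complex quadratic monomials: $u^3\bar w=u^2\cdot\overline{\bar uw}$ and $uw^3=uw\cdot\overline{\bar w^2}$. The first can be absorbed by $|u|^4$ and $|uw|^2$, the second by $|w|^4$ and $|uw|^2$, so the two compete for the term $24|uw|^2$. Spending all of $6|u|^4$ and $6|w|^4$, we have
\begin{align*}
6\big|u^2+\tfrac23\bar uw\big|^2&=6|u|^4+8\operatorname{Re}(u^3\bar w)+\tfrac83|uw|^2,\\
6\big|\bar w^2+\tfrac\kappa{12}uw\big|^2&=6|w|^4+\kappa\operatorname{Re}(uw^3)+\tfrac{\kappa^2}{24}|uw|^2,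
\end{align*}
and hence
\begin{equation}\label{eq:sos}
f_\kappa=6\big|u^2+\tfrac23\bar uw\big|^2+6\big|\bar w^2+\tfrac\kappa{12}uw\big|^2+\Big(\tfrac{64}3-\tfrac{\kappa^2}{24}\Big)|uw|^2 .
\end{equation}
The squared modulus of a complex quadratic form is the sum of the squares of its real and imaginary parts, which are real quadratic forms in $u_1,u_2,w_1,w_2$. The last coefficient is nonnegative when $\kappa^2\le512$. So $f_\kappa$ is SOS for $0\le\kappa\le16\sqrt2$.

\subsection{No sum of squares for $\kappa>16\sqrt2$}

The failure of \eqref{eq:sos} does not exclude other representations; for instance, a square $(a|u|^2-b|w|^2)^2$ could trade some $|u|^4$ and $|w|^4$ for more $|uw|^2$. To exclude all representations at once we construct a linear functional $E$ on quartic forms with $E(q^2)\ge0$ for every real quadratic form $q$ and $E(f_\kappa)<0$. Since $E\ge0$ on sums of squares, $f_\kappa$ is then not SOS.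

The symmetry tells us where $E$ should live. Give $u^a\bar u^bw^{a'}\bar w^{b'}$ the \emph{weight} $a-b+3a'-3b'\in\mathbb{Z}/10\mathbb{Z}$; weights add under multiplication. A monomial has weight $0$ when it is fixed by the rotation $\varphi\mapsto\varphi+\frac\pi5$, which preserves $1+\gamma\cos10\varphi$. By the proof of Lemma~\ref{lem:complex} the quartic monomials of weight $0$ are the seven that occur in $f_\kappa$. We let $E$ vanish on all other monomials and set
\begin{gather*}
E|u|^4=4,\qquad E|u|^2|w|^2=9,\qquad E|w|^4=32,\\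
E(u^3\bar w)=E(\bar u^3w)=-6,\qquad E(uw^3)=E(\bar u\bar w^3)=-12\sqrt2 .
\end{gather*}
The monomials in $u,\bar u,w,\bar w$ are a basis of the complex quartic forms in $u_1,u_2,w_1,w_2$, so this defines a complex-linear $E$. Conjugate monomials have the same real value, so $E$ is real on real forms.

These values come from \eqref{eq:sos}. A functional that works for all $\kappa>16\sqrt2$ must vanish on $f_{16\sqrt2}$, hence on the two squares that remain in \eqref{eq:sos}. Then $(1,\frac23)$ and $(\frac{4\sqrt2}3,1)$ must lie in the kernels of the second and third forms in \eqref{eq:blocks} below. Normalizing $E|u|^2|w|^2=9$, the first kernel condition gives $E(u^3\bar w)=-\frac23\cdot9$ and $E|u|^4=\frac23\cdot6$, and the second gives $E(uw^3)=-\frac{4\sqrt2}3\cdot9$ and $E|w|^4=\frac{4\sqrt2}3\cdot12\sqrt2$.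

The ten quadratic monomials have weight $0$ (namely $|u|^2$, $|w|^2$), weight $2$ ($u^2$, $\bar uw$), weight $4$ ($uw$, and $\bar w^2$ because $-6\equiv4$), or are conjugates of those of weight $2$ and $4$. A quadratic form is real if and only if conjugate monomials have conjugate coefficients. So every real quadratic form is
\[
q=q_0+q_2+\bar q_2+q_4+\bar q_4,\qquad q_0=a|u|^2+b|w|^2,\quad q_2=\lambda u^2+\mu\bar uw,\quad q_4=\nu uw+\tau\bar w^2,
\]
with $a,b\in\mathbb{R}$ and $\lambda,\mu,\nu,\tau\in\mathbb{C}$. The five parts have weights $0,\pm2,\pm4$. Two of these add up to $0$ modulo $10$ only if they are opposite, since all other sums are $\pm2,\pm4,\pm6,\pm8$. Therefore $E(q^2)=E(q_0^2)+2E|q_2|^2+2E|q_4|^2$, and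
\begin{equation}\label{eq:blocks}
\begin{aligned}
E(q_0^2)&=4a^2+18ab+32b^2\ \ge0\qquad\text{because }9^2=81<128=4\cdot32,\\
E|q_2|^2&=4|\lambda|^2+9|\mu|^2-12\operatorname{Re}(\lambda\bar\mu)\ \ge\ (2|\lambda|-3|\mu|)^2,\\
E|q_4|^2&=9|\nu|^2+32|\tau|^2-24\sqrt2\operatorname{Re}(\nu\bar\tau)\ \ge\ (3|\nu|-4\sqrt2\,|\tau|)^2 .
\end{aligned}
\end{equation}
So $E(q^2)\ge0$. On the other hand,
\[
E(f_\kappa)=6\cdot4+24\cdot9+6\cdot32-8\cdot6-12\sqrt2\,\kappa=384-12\sqrt2\,\kappa,
\]
which is negative for $\kappa>16\sqrt2$. Hence $f_\kappa$ is not SOS for these $\kappa$.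

Since $\kappa=4\gamma$ and the sign of $\gamma$ is immaterial, Theorem~\ref{thm:family} is proved. Theorem~\ref{thm:example} follows from Lemma~\ref{lem:moments}: the form $f_{68/3}$ is PD, and it is not SOS because $\frac{17}3>4\sqrt2$.

\begin{remark}
The strict inequality $81<128$ is the reason for the gap between the two thresholds. At $\kappa=16\sqrt2$ a zero of $f_\kappa$ satisfies $u^2=-\frac23\bar uw$ and $\bar w^2=-\frac{4\sqrt2}3uw$. If $u$ or $w$ vanishes, so does the other. Otherwise $|u|=\frac23|w|$ and $|w|=\frac{4\sqrt2}3|u|$, which forces $8\sqrt2=9$, that is, $128=81$. So $f_{16\sqrt2}$ is PD, and by Lemma~\ref{lem:open} the form stays PD slightly beyond the point where it stops being SOS.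
\end{remark}

\section{Adding a variable}\label{sec:raise}

An arbitrary form in $n$ variables may be regarded as a form in $n+1$ variables. For Hankel forms this is not possible in general: the old generating vector already prescribes mixed terms in the new variable $y$, such as $mv_nx_1^{m-1}y$. What is free is the last entry, the coefficient of $y^m$, and it suffices to take it large.

\begin{lemma}\label{lem:raise}
If there is a PD non-SOS Hankel tensor in $\mathrm{S}_{m,n}$, then there is one in $\mathrm{S}_{m,n+1}$.
\end{lemma}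

\begin{proof}
Let $f=L(p_{\mathbf{x}}^{\,m})$ be the given form. Extend $L$ to a functional $\tilde L$ on polynomials of degree at most $nm$ by $\tilde L(t^k)=0$ for $(n-1)m<k<nm$ and $\tilde L(t^{nm})=M$. By \eqref{eq:hankel} the new Hankel form is
\[
\tilde f(\mathbf{x},y)=\tilde L\big((p_{\mathbf{x}}+yt^n)^m\big)=f(\mathbf{x})+\sum_{j=1}^{m-1}\binom mj y^j\,\tilde L\big(p_{\mathbf{x}}^{\,m-j}t^{nj}\big)+My^m .
\]
For $1\le j\le m-1$ the polynomial $p_{\mathbf{x}}^{\,m-j}t^{nj}$ has degree at most $(n-1)(m-j)+nj=(n-1)m+j<nm$. So the mixed terms do not involve $M$, and the $j$th one is bounded in absolute value by $C|\mathbf{x}|^{m-j}|y|^j$ with $C$ independent of $M$. As $f$ is PD, $f(\mathbf{x})\ge c_0|\mathbf{x}|^m$ with $c_0>0$. For $0<\lambda\le1$ we have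
\[
|\mathbf{x}|^{m-j}|y|^j\le\lambda|\mathbf{x}|^m+\lambda^{-m}|y|^m ,
\]
since the left side is at most $\lambda^j|\mathbf{x}|^m$ if $|y|\le\lambda|\mathbf{x}|$ and at most $\lambda^{-(m-j)}|y|^m$ otherwise. Choose $\lambda$ with $mC\lambda\le c_0/2$. Then $\tilde f\ge\frac{c_0}2|\mathbf{x}|^m+(M-mC\lambda^{-m})y^m$, which is PD for large $M$. If $\tilde f$ were SOS, then so would be $\tilde f(\mathbf{x},0)=f(\mathbf{x})$.
\end{proof}

Definiteness is needed here. At a zero $\mathbf{x}\ne0$ of $f$ we have $\tilde f(\mathbf{x},y)=my\,\tilde L(p_{\mathbf{x}}^{\,m-1}t^n)+O(y^2)$, which changes sign for every $M$ unless the coefficient of $y$ happens to vanish.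

\section{Ternary Hankel forms of degree at least six}\label{sec:ternary}

\begin{proposition}\label{prop:ternary}
For every even $m=2e\ge6$ there is a PD non-SOS Hankel tensor in $\mathrm{S}_{m,3}$.
\end{proposition}

We call the variables $x,y,z$. The plan is to perturb a form $f_0$ that vanishes on an $e\times e$ grid of points. The values of an SOS form on such a grid satisfy an inequality, and the values of $f_0+\varepsilon F+O(\varepsilon^2)$ are, to first order, those of $\varepsilon F$. So it is enough that $F$ be positive on the grid, which gives definiteness, and violate the inequality. The difficulty is that the Hankel structure leaves little freedom in $f_0$ and $F$.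

\subsection{An inequality for sums of squares on a grid}

We begin with $m=6$ and the nine points $P_{ij}=(\alpha_i,1,\beta_j)$ with $(\alpha_i)=(0,1,2)$ and $(\beta_j)=(0,1,49)$. The weights $(a_i)=(1,-2,1)$ satisfy $\sum a_i=\sum a_i\alpha_i=0$, and the weights $(b_j)=(48,-49,1)$ satisfy $\sum b_j=\sum b_j\beta_j=0$. Let $q$ be a cubic form. A monomial $x^rz^s$ of $q(x,1,z)$ has $r+s\le3$, so $r\le1$ or $s\le1$, and
\[
\sum_{i,j}a_ib_j\,\alpha_i^r\beta_j^s=\Big(\sum_ia_i\alpha_i^r\Big)\Big(\sum_jb_j\beta_j^s\Big)=0 .
\]
Thus $\sum_{i,j}a_ib_jq(P_{ij})=0$ for every cubic $q$. If a sextic $G$ equals $\sum_lq_l^2$, the vectors $V_{ij}=(q_l(P_{ij}))_l$ have length $\sqrt{G(P_{ij})}$ and satisfy $\sum a_ib_jV_{ij}=0$. They close up to a polygon, in which no side is longer than the sum of the others. A sextic for which one of the nine numbers $|a_ib_j|\sqrt{G(P_{ij})}$ exceeds the sum of the other eight is not SOS.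

In general the weights are those of divided differences. Fix real numbers $\alpha_1<\dots<\alpha_e$ and $\beta_1<\dots<\beta_e$ and put
\[
P_{ij}=(\alpha_i,1,\beta_j),\qquad A_i=\prod_{l\ne i}(\alpha_i-\alpha_l)^{-1},\qquad B_j=\prod_{l\ne j}(\beta_j-\beta_l)^{-1}.
\]
In the example, $a_i=2A_i$ and $b_j=48\cdot49\,B_j$.

\begin{lemma}\label{lem:grid}
Let $e\ge3$ and let $G(x,y,z)$ be an SOS form of degree $2e$. Then for every pair $(i_0,j_0)$,
\begin{equation}\label{eq:grid}
2\,|A_{i_0}B_{j_0}|\sqrt{G(P_{i_0j_0})}\le\sum_{i,j=1}^e|A_iB_j|\sqrt{G(P_{ij})} .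
\end{equation}
\end{lemma}

\begin{proof}
For a function $\phi$, the sum $\sum_iA_i\phi(\alpha_i)$ is the coefficient of $t^{e-1}$ in the Lagrange polynomial $\sum_i\phi(\alpha_i)A_i\prod_{l\ne i}(t-\alpha_l)$, the unique polynomial of degree at most $e-1$ that agrees with $\phi$ at the nodes. For $\phi=t^r$ with $r\le e-2$ this polynomial is $t^r$ itself, so $\sum_iA_i\alpha_i^r=0$. In the same way $\sum_jB_j\beta_j^s=0$ for $s\le e-2$. Let $q$ be a form of degree $e$ and $x^rz^s$ a monomial of $q(x,1,z)$. Then $r+s\le e<2e-2$ because $e\ge3$, so $r\le e-2$ or $s\le e-2$. Hence $\sum_{i,j}A_iB_jq(P_{ij})=0$. If $G=\sum_lq_l^2$, the vectors $V_{ij}=(q_l(P_{ij}))_l$ satisfy $A_{i_0}B_{j_0}V_{i_0j_0}=-\sum_{(i,j)\ne(i_0,j_0)}A_iB_jV_{ij}$. Apply the triangle inequality for the Euclidean norm and add the $(i_0,j_0)$ term to both sides.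
\end{proof}

This is the only place where $m\ge6$ is essential. For $e=2$ the monomial $xz$ is not annihilated, as it must be in view of the case $(4,3)$ of Theorem~\ref{thm:hilbert}.

\subsection{Rescaled Hankel forms}

The natural form vanishing on the grid is $\prod_i(x-\alpha_iy)^2+\theta\prod_j(z-\beta_jy)^2$ with $\theta>0$. It contains no monomial divisible by $xz$, whereas in a Hankel form the coefficients of $y^m$, $xy^{m-2}z$, $x^2y^{m-4}z^2,\dots$ are multiples of the same entry $v_m$. We therefore rescale $x$ and $z$ so that each factor $xz$ costs a power of a small parameter.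

Let $g(t)=\sum_{k=0}^m\binom mka_kt^k$ and $h(t)=\sum_{k=0}^m\binom mkb_kt^k$ be real polynomials of degree at most $m$. Put $d_{-k}=a_k$ and $d_k=b_k$ for $1\le k\le m$, and $d_0=a_0+b_0$. For $\varepsilon>0$ let $H$ be the ternary Hankel form with $v_{m+k}=\varepsilon^{-|k|/2}d_k$, $-m\le k\le m$, and define
\[
G_\varepsilon(g,h)(x,y,z)=H(\sqrt\varepsilon\,x,\,y,\,\sqrt\varepsilon\,z).
\]
The form $G_\varepsilon(g,h)$ is PD, respectively SOS, if and only if the Hankel form $H$ is.

\begin{lemma}\label{lem:expand}
We have $G_\varepsilon(g,h)=\sum_{j=0}^e\varepsilon^jT_j(g,h)$, where the forms $T_j(g,h)$ depend linearly on $(g,h)$ and do not depend on $\varepsilon$. Moreover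
\[
T_0(g,h)(x,1,z)=g(x)+h(z),\qquad T_1(g,h)(x,1,z)=z\,Dg(x)+x\,Dh(z),
\]
where
\begin{equation}\label{eq:D}
Dg(x)=x^2g'(x)-2mx\,g(x)+m(m+1)\int_0^xg(t)\,dt .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:hankel}, $H=L((x+yt+zt^2)^m)$, so the coefficient of $x^ay^bz^c$, $a+b+c=m$, is $\frac{m!}{a!\,b!\,c!}v_{b+2c}$, and $b+2c=m+k$ with $k=c-a$. Let $j=\min(a,c)$, so that $a+c=|k|+2j$. The rescaling multiplies the monomial by $\varepsilon^{|k|/2+j}$, and its coefficient in $G_\varepsilon$ is
\[
\varepsilon^j\,\frac{m!}{j!\,(|k|+j)!\,(m-|k|-2j)!}\;d_k .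
\]
Collecting the monomials with a given $j$ defines $T_j$. For $j=0$ and $y=1$ the monomials are $1$, $x^k$, $z^k$ ($k\ge1$) with coefficients $a_0+b_0$, $\binom mka_k$, $\binom mkb_k$; their sum is $g(x)+h(z)$. For $j=1$ they are $xz$, $x^{k+1}z$, $xz^{k+1}$ ($1\le k\le m-2$). Splitting the coefficient of $xz$ according to $d_0=a_0+b_0$ gives $z\,Dg(x)+x\,Dh(z)$ with
\[
Dg(x)=\sum_{k=0}^{m-2}\frac{m!\,a_k}{(k+1)!\,(m-k-2)!}\,x^{k+1}=\int_0^x\sum_{k=0}^m(m-k)(m-k-1)\binom mka_kt^k\,dt .
\]
Since $(m-k)(m-k-1)=m(m-1)-2(m-1)k+k(k-1)$, the integrand is $m(m-1)g-2(m-1)tg'+t^2g''$. Integration by parts gives $\int_0^xtg'=xg(x)-\int_0^xg$ and $\int_0^xt^2g''=x^2g'(x)-2xg(x)+2\int_0^xg$. The coefficient of $xg(x)$ is then $-2(m-1)-2=-2m$ and that of $\int_0^xg$ is $m(m-1)+2(m-1)+2=m(m+1)$.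
\end{proof}

The leading term $T_0$ cannot by itself give an example. If $g(x)+h(z)\ge0$ everywhere, then $g-\inf g\ge0$ and $h+\inf g\ge0$, so $T_0(g,h)$ is a sum of two PSD binary forms and is SOS by Theorem~\ref{thm:hilbert}. The violation of \eqref{eq:grid} has to come from the term $T_1$ that the Hankel structure imposes, and \eqref{eq:D} makes it computable: at a double root $\alpha$ of $g$ only the integral survives, $Dg(\alpha)=m(m+1)\int_0^\alpha g$.

\subsection{A criterion in terms of the nodes}

\begin{proposition}\label{prop:criterion}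
Let $e\ge3$, $0=\alpha_1<\dots<\alpha_e$ and $0=\beta_1<\dots<\beta_e$. Put $g(t)=\prod_i(t-\alpha_i)^2$, $I_i=\int_0^{\alpha_i}g$, and
\[
X_i=|A_i|\sqrt{I_i},\qquad Y_j=|B_j|\sqrt{\beta_j}.
\]
If $2X_{i_0}Y_{j_0}>\big(\sum_iX_i\big)\big(\sum_jY_j\big)$ for some pair $(i_0,j_0)$, then there is a PD non-SOS Hankel tensor in $\mathrm{S}_{2e,3}$.
\end{proposition}

\begin{proof}
Let $m=2e$, $h(t)=\prod_j(t-\beta_j)^2$ and $J_j=\int_0^{\beta_j}h$. For $\theta,\eta>0$, chosen below, and $0<\varepsilon\le1$ consider $G_\varepsilon=G_\varepsilon(g+\varepsilon\eta,\theta h)$. By Lemma~\ref{lem:expand} and linearity,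
\[
G_\varepsilon=f_0+\varepsilon F+\varepsilon^2R_\varepsilon,\qquad f_0=\prod_i(x-\alpha_iy)^2+\theta\prod_j(z-\beta_jy)^2,\qquad F=\eta y^m+T_1(g,\theta h),
\]
where the coefficients of $R_\varepsilon$ are polynomials in $\varepsilon$, hence bounded for $0<\varepsilon\le1$. A real zero of $f_0$ makes both products vanish (here $\theta>0$ is used). If $y=0$ this forces $x=z=0$; otherwise the zero is a multiple of some $P_{ij}$. Each $\alpha_i$ is a double root of $g$ and each $\beta_j$ a double root of $h$, so \eqref{eq:D} gives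
\begin{equation}\label{eq:F}
F(P_{ij})=m(m+1)\big(I_i\beta_j+\theta\alpha_iJ_j\big)+\eta .
\end{equation}
The nodes and the integrands are nonnegative, so $F(P_{ij})\ge\eta>0$. The bracket vanishes when $i=1$ or $j=1$, which is why $\eta$ is needed.

\emph{$G_\varepsilon$ is PD for small $\varepsilon$.} The zeros of $f_0$ on the unit sphere $S$ are the finitely many points $\pm P_{ij}/|P_{ij}|$, where the even form $F$ is positive. So $F\ge\eta_0>0$ on an open neighborhood $O$ of these points in $S$, and $f_0\ge c_0>0$ on the compact set $S\setminus O$. Let $C$ bound $|F|$ and all $|R_\varepsilon|$ on $S$. Then $G_\varepsilon\ge\varepsilon\eta_0-C\varepsilon^2$ on $O$ and $G_\varepsilon\ge c_0-2C\varepsilon$ on $S\setminus O$, and both bounds are positive for small $\varepsilon$.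

\emph{$G_\varepsilon$ is not SOS for small $\varepsilon$ if $\theta,\eta$ are small.} Consider the inequality
\begin{equation}\label{eq:violate}
2\,|A_{i_0}B_{j_0}|\sqrt{F(P_{i_0j_0})}>\sum_{i,j}|A_iB_j|\sqrt{F(P_{ij})},
\end{equation}
with $F(P_{ij})$ given by \eqref{eq:F}. At $\theta=\eta=0$ we have $|A_iB_j|\sqrt{F(P_{ij})}=\sqrt{m(m+1)}\,X_iY_j$, so \eqref{eq:violate} is the hypothesis. Both sides are continuous in $(\theta,\eta)$ for $\theta,\eta\ge0$, so we can fix $\theta,\eta>0$ for which \eqref{eq:violate} holds. Since $f_0(P_{ij})=0$, we have $G_\varepsilon(P_{ij})/\varepsilon\to F(P_{ij})$ as $\varepsilon\to0$. If $G_\varepsilon$ were SOS for a sequence $\varepsilon\to0$, we could divide \eqref{eq:grid} by $\sqrt\varepsilon$ and pass to the limit, contradicting \eqref{eq:violate}.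

For these $\theta,\eta$ and small $\varepsilon$, the form $G_\varepsilon$ and hence the corresponding Hankel form is PD and not SOS.
\end{proof}

Letting $\theta\to0$ is what makes the values \eqref{eq:F} factor into a function of $i$ times a function of $j$, so that the two sets of nodes can be chosen independently.

\subsection{Choice of the nodes}

\begin{example}[$m=6$]
Take the nodes $(0,1,2)$ and $(0,1,49)$ from above. Here $g(t)=t^2(t-1)^2(t-2)^2$ satisfies $g(2-t)=g(t)$, so $I_3=2I_2$. Up to positive factors, $(X_i)$ is $(0,2,\sqrt2)$ and $(Y_j)$ is $(0,49,7)$. For $(i_0,j_0)=(2,2)$ the hypothesis of Proposition~\ref{prop:criterion} reads $2\cdot2\cdot49>(2+\sqrt2)\cdot56$, that is, $84>56\sqrt2$, or $9>8$. This proves Proposition~\ref{prop:ternary} for $m=6$.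
\end{example}

For general $e$ we make one $X_i$ and one $Y_j$ dominate. The two sequences require different devices. If $e-1$ of the $\alpha_i$ cluster at $0$ on a scale $\delta$, their weights $A_i$ grow, but $g$ is so small on the cluster that $\sqrt{I_i}$ decays faster; the one distant node wins. If only $\beta_1=0$ and $\beta_2=\delta$ are close, then $B_1$ and $B_2$ grow like $\delta^{-1}$; the factor $\sqrt{\beta_j}$ removes $j=1$ and leaves $Y_2$ of order $\delta^{-1/2}$.

\begin{proof}[Proof of Proposition~\ref{prop:ternary}]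
For $0<\delta<\frac1{2e}$ take
\[
\alpha_i=(i-1)\delta\ \ (1\le i\le e-1),\quad\alpha_e=1;\qquad\beta_1=0,\quad\beta_2=\delta,\quad\beta_j=j-2\ \ (3\le j\le e).
\]
Then $X_1=Y_1=0$, and the remaining terms are estimated as $\delta\to0$.

\emph{The term $X_e$.} We have $|A_e|=\prod_{l<e}(1-\alpha_l)^{-1}\ge1$, and $g(t)\to t^{2e-2}(1-t)^2$ uniformly on $[0,1]$, so $I_e\to\int_0^1t^{2e-2}(1-t)^2dt>0$. Thus $X_e$ stays above a positive constant.

\emph{The terms $X_i$, $2\le i\le e-1$.} Among the $e-1$ factors of $|A_i|^{-1}$, the factor $1-\alpha_i$ is at least $\frac12$ and the other $e-2$ are at least $\delta$, so $|A_i|\le2\delta^{-(e-2)}$. For $0\le t\le\alpha_i$ we have $(t-1)^2\le1$ and $|t-\alpha_l|\le e\delta$ for $l<e$, so $g(t)\le(e\delta)^{2e-2}$ and $I_i\le(e\delta)^{2e-1}$. Hence $X_i\le2e^{e-1/2}\delta^{3/2}\to0$.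

\emph{The term $Y_2$.} We have $|B_2|^{-1}=\delta\prod_{j\ge3}(j-2-\delta)\le\delta\,(e-2)!$, so $Y_2\ge\delta^{-1/2}/(e-2)!\to\infty$.

\emph{The terms $Y_j$, $j\ge3$.} We have $|B_j|^{-1}=\beta_j(\beta_j-\delta)\prod_{l\ge3,\,l\ne j}|j-l|\ge\frac12$ and $\beta_j\le e-2$, so $Y_j\le2\sqrt{e-2}$.

Consequently $X_e/\sum_iX_i\to1$ and $Y_2/\sum_jY_j\to1$. For small $\delta$ the product of these ratios exceeds $\frac12$, which is the hypothesis of Proposition~\ref{prop:criterion} with $(i_0,j_0)=(e,2)$.
\end{proof}

\section{The classification}\label{sec:class}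

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $m=2$, or $n=2$, or $(m,n)=(4,3)$, every PSD Hankel tensor is SOS by Theorem~\ref{thm:hilbert}. The remaining pairs are $m=4$, $n\ge4$ and $m\ge6$, $n\ge3$. A PD non-SOS Hankel tensor exists for $(4,4)$ by Theorem~\ref{thm:example} and for $(m,3)$ with $m\ge6$ by Proposition~\ref{prop:ternary}. Repeated use of Lemma~\ref{lem:raise} gives one for every remaining pair. By Lemma~\ref{lem:open} the set of such tensors is open in the space of Hankel tensors.
\end{proof}

\begin{thebibliography}{9}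

\bibitem{Hilbert}
Hilbert, \emph{Math. Ann.} 32 (1888), 342--350.

\bibitem{LQX}
Guoyin Li, Liqun Qi and Yi Xu, \emph{SOS-Hankel Tensors: Theory and Application}, arXiv:1410.6989 (2014).

\end{thebibliography}
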